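\title{Sizes of lower Bruhat intervals in affine Weyl groups and volumes of faces of permutohedra}

\begin{abstract}
Let $W$ be the affine Weyl group of an irreducible root system with finite Weyl group $W_{\mathrm f}$. We consider a family of elements of $W$ indexed by a dominant coweight $\lambda$, two dominant elements $a,b$ and a symmetry $\sigma$ of the fundamental alcove. We prove that the number of elements below such an element in the Bruhat order is a linear combination of the volumes of the faces $\operatorname{conv}(W_J\lambda)$ of the permutohedron $\operatorname{conv}(W_{\mathrm f}\lambda)$, with unique coefficients that do not depend on $\lambda$. The elements of the interval with a given linear part correspond to the lattice points of the Minkowski sum of the permutohedron and a fixed polytope, and these are counted by the Riemann--Roch theorem on the toric variety of the fan of Weyl chambers. We compute the constant coefficient and the coefficients of the two highest degrees, and we show that every lower interval of $W$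 is described, one linear part at a time, by the lattice points of a polytope.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Phi$ be an irreducible finite crystallographic root system in a Euclidean space $V$ of dimension $n$. Let $\alpha_s$ ($s\in S_{\mathrm f}$) be its simple roots, $\Phi^+$ its positive roots, $\theta$ its highest root, $W_{\mathrm f}$ its Weyl group, generated by the set $S_{\mathrm f}$ of simple reflections, and $w_0$ the longest element of $W_{\mathrm f}$. Put $\alpha^\vee=2\alpha/\langle\alpha,\alpha\rangle$. Let $Q^\vee=\bigoplus_s\mathbb Z\alpha_s^\vee$ be the coroot lattice, $\Lambda^\vee=\{p\in V:\langle p,\alpha\rangle\in\mathbb Z\text{ for all }\alpha\in\Phi\}$ the coweight lattice, $C^+=\{p:\langle p,\alpha_s\rangle\ge0\text{ for all }s\}$ the dominant chamber, and $(\Lambda^\vee)^+=\Lambda^\vee\cap C^+$. The fundamental weights $\varpi_s$ and coweights $\varpi_s^\vee$ are defined by $\langle\alpha_t^\vee,\varpi_s\rangle=\delta_{st}=\langle\varpi_s^\vee,\alpha_t\rangle$. We write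 $\lambda=\sum_s\lambda_s\varpi_s^\vee$, so that $\lambda\in(\Lambda^\vee)^+$ if and only if all $\lambda_s$ lie in $\mathbb Z_{\ge0}$.

The group $\widetilde W=\Lambda^\vee\rtimes W_{\mathrm f}$ acts on $V$ by affine maps, with $t_\lambda$ the translation by $\lambda$. Every $g\in\widetilde W$ is uniquely $g=t_yw$, with \emph{translation part} $y=g(0)\in\Lambda^\vee$ and \emph{linear part} $w\in W_{\mathrm f}$. The affine Weyl group is the normal subgroup $W=Q^\vee\rtimes W_{\mathrm f}$. It is a Coxeter group with generators $S=S_{\mathrm f}\cup\{s_0\}$, where $s_0$ is the reflection in the hyperplane $\langle p,\theta\rangle=1$; let $\ell$ be its length function and $\le$ its Bruhat order. The \emph{alcoves} are the connected components of the complement in $V$ of the hyperplanes $H_{\alpha,k}=\{p:\langle p,\alpha\rangle=k\}$, $\alpha\in\Phi$, $k\in\mathbb Z$. The group $W$ acts simply transitively on them, and the fundamental alcove is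
\[
A_+=\{p:\langle p,\alpha_s\rangle>0\text{ for all }s\in S_{\mathrm f},\ \langle p,\theta\rangle<1\}.
\]
Let $\Omega$ be the stabilizer of $A_+$ in $\widetilde W$. Then $\widetilde W=W\rtimes\Omega$, and conjugation by an element of $\Omega$ is an automorphism of $(W,S)$. We extend length and order to $\widetilde W$: for $x,x'\in W$ and $\omega,\omega'\in\Omega$, put $\ell(x\omega)=\ell(x)$, and let $x\omega\le x'\omega'$ mean $\omega=\omega'$ and $x\le x'$. The \emph{lower interval} of $g\in\widetilde W$ is the finite set $I(g)=\{g'\in\widetilde W:g'\le g\}$.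

Call $g\in\widetilde W$ \emph{dominant} if $gA_+\subset C^+$, and let $W^+$ be the set of dominant elements of $W$. It contains the finite set
\[
\mathcal F=\{a\in W:aA_+\subset\Pi\},\qquad \Pi=\{p:0\le\langle p,\alpha_s\rangle\le1\text{ for all }s\in S_{\mathrm f}\}.
\]
For $a\in W^+$ and $\lambda\in(\Lambda^\vee)^+$ the set $\lambda+aA_+$ is an alcove in $C^+$; let $v_{a,\lambda}\in W^+$ be the element with $v_{a,\lambda}A_+=\lambda+aA_+$. For $a,b\in W^+$, $\lambda\in(\Lambda^\vee)^+$ and $\sigma\in\Omega$ put
\[
\Theta(a,\lambda,b,\sigma)=\sigma\,b^{-1}w_0\,v_{a,\lambda}\,\sigma^{-1}\in W .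
\]
The box $\Pi$ tiles $C^+$ under translation by $(\Lambda^\vee)^+$: an alcove $A\subset C^+$ equals $\lambda+aA_+$ for exactly one pair $(a,\lambda)\in\mathcal F\times(\Lambda^\vee)^+$, namely the one with $\lambda_s=\lfloor\langle p,\alpha_s\rangle\rfloor$ for $p\in A$. So for $b=\sigma=1$ and $a\in\mathcal F$ the elements $\Theta$ are the elements $w_0g$ with $g\in W^+$, sorted into finitely many families indexed by $\lambda$; by Lemma~\ref{lem:length}(a) these are the longest elements of the cosets $W_{\mathrm f}g$.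

For $J\subset S_{\mathrm f}$ let $W_J$ be the subgroup generated by $J$. Put $K(\lambda)=\operatorname{conv}(W_{\mathrm f}\lambda)$, the permutohedron, and $K_J(\lambda)=\operatorname{conv}(W_J\lambda)$, a face of it. Let $V_J(\lambda)$ be the $|J|$-dimensional volume of $K_J(\lambda)$, with $V_\emptyset=1$; any fixed normalization of $|J|$-dimensional volume is allowed. For instance, in type $A_3$ with roots of length $\sqrt2$ and Euclidean volumes,
\[
V_{\{1\}}=\sqrt2\,\lambda_1,\qquad V_{\{1,3\}}=2\lambda_1\lambda_3,\qquad V_{\{1,2\}}=\tfrac{\sqrt3}2\lambda_1^2+2\sqrt3\,\lambda_1\lambda_2+\tfrac{\sqrt3}2\lambda_2^2 .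
\]
The following question comes from \cite{CFLP}. \emph{Fix $a,b\in\mathcal F$ and $\sigma\in\Omega$. Are there unique real numbers $\mu_J$ such that $|I(\Theta(a,\lambda,b,\sigma))|=\sum_J\mu_JV_J(\lambda)$ for all $\lambda\in(\Lambda^\vee)^+$?}

The case $a=b=\sigma=1$ explains the shape of the formula. Put
\[
P_\lambda=(\lambda+Q^\vee)\cap K(\lambda).
\]
Proposition~\ref{prop:spherical} shows that the interval then has $|W_{\mathrm f}|\,|P_\lambda|$ elements. In the plane, Pick's formula counts the lattice points of a lattice polygon as a combination of its area, the lengths of its edges and a constant, with coefficients that depend only on the lattice and on the directions of the edges. The directions of the faces $uK_J(\lambda)$ of $K(\lambda)$ do not move with $\lambda$, and all faces with the same $J$ are congruent, so one expects $|P_\lambda|$ to be a combination of the $V_J(\lambda)$. The question is whether this persists when $a$ and $b$ destroy the $W_{\mathrm f}$-symmetry of the interval. It asks for more than polynomiality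 in $\lambda$: the $2^n$ functions $V_J$ span a small part of the $\binom{2n}n$-dimensional space of polynomials of degree at most $n$. It also asks for one formula that is valid for all classes of $\lambda$ modulo $Q^\vee$ and on the walls of $C^+$, where faces of $K(\lambda)$ collapse.

\subsection{Results}

The answer is yes, and the condition $a,b\in\mathcal F$ can be relaxed to dominance.

\begin{theorem}\label{thm:main}
Let $a,b\in W^+$ (in particular, $a,b\in\mathcal F$) and $\sigma\in\Omega$. There are unique real numbers $\mu_J=\mu_{J,a,b,\sigma}$, $J\subset S_{\mathrm f}$, such that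
\[
|I(\Theta(a,\lambda,b,\sigma))|=\sum_{J\subset S_{\mathrm f}}\mu_J\,V_J(\lambda)\qquad\text{for all }\lambda\in(\Lambda^\vee)^+ .
\]
They do not depend on $\sigma$.
\end{theorem}

The formula holds separately for each linear part. For $z\in W$ let
\[
\Gamma(z)=\{x(0):x\le z\}\subset Q^\vee
\]
be the set of translation parts of the elements of $I(z)$. For $\lambda\in\Lambda^\vee$ let $\omega_\lambda\in\Omega$ be defined by $t_\lambda\in W\omega_\lambda$. Let $c_J$ be the Euclidean covolume of the lattice $\bigoplus_{s\in J}\mathbb Z\alpha_s^\vee$ in its span, with $c_\emptyset=1$. Sums and differences of subsets of $V$ are Minkowski sums: $X-Y=\{p-p':p\in X,\ p'\in Y\}$.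

\begin{theorem}\label{thm:refined}
Let $a,b\in W^+$. For $w\in W_{\mathrm f}$ and $\lambda\in(\Lambda^\vee)^+$ put
\[
Y_w(\lambda)=P_\lambda+\Gamma(b^{-1})-w\Gamma(a^{-1}),\qquad B_w=\operatorname{conv}\Gamma(b^{-1})-w\operatorname{conv}\Gamma(a^{-1}).
\]
\begin{enumerate}
\item[(a)] For all $\lambda\in(\Lambda^\vee)^+$,
\[
I(\Theta(a,\lambda,b,1))\,\omega_\lambda=\{t_yw:w\in W_{\mathrm f},\ y\in Y_w(\lambda)\},\qquad Y_w(\lambda)=(\lambda+Q^\vee)\cap(K(\lambda)+B_w).
\]
\item[(b)] For each $w$ there are real numbers $\mu_J^w$, independent of $\lambda$, with $|Y_w(\lambda)|=\sum_J\mu_J^wV_J(\lambda)$ for all $\lambda\in(\Lambda^\vee)^+$, and $\mu_J=\sum_w\mu_J^w$.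
\item[(c)] With Euclidean volumes, $\mu_\emptyset=|I(b^{-1}w_0a)|$, $\mu_{S_{\mathrm f}}=|W_{\mathrm f}|/c_{S_{\mathrm f}}$, and for $s\in S_{\mathrm f}$
\[
\mu_{S_{\mathrm f}\setminus\{s\}}=\frac{|W_{\mathrm f}|}{c_{S_{\mathrm f}\setminus\{s\}}}\sum_{\varphi\in W_{\mathrm f}\varpi_s}\Big(\tfrac12+\max_{\nu\in\Gamma(b^{-1})}\langle\nu,\varphi\rangle+\max_{\kappa\in\Gamma(a^{-1})}\langle-\kappa,\varphi\rangle\Big)>0 .
\]
\end{enumerate}
\end{theorem}

A description by lattice points exists for every lower interval. Put $R_+=\sum_s\mathbb R_{\ge0}\alpha_s^\vee$, and for $u\in W_{\mathrm f}$ and $p,p'\in V$ write $p\preceq_up'$ if $p'-p\in uR_+$. This is the dominance order seen from the chamber $uC^+$.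

\begin{theorem}\label{thm:polytopal}
For every $z\in W$ there are elements $m_{u,w}\in Q^\vee$ ($u,w\in W_{\mathrm f}$) such that, for every $w\in W_{\mathrm f}$,
\[
\{y\in Q^\vee:t_yw\le z\}=\{y\in Q^\vee:y\preceq_um_{u,w}\text{ for all }u\in W_{\mathrm f}\}.
\]
\end{theorem}

The condition $y\preceq_um$ means $\langle y,u\varpi_s\rangle\le\langle m,u\varpi_s\rangle$ for all $s$. So the right side is the set of points of $Q^\vee$ in a polytope, possibly empty, cut out by inequalities whose normals lie in the orbits $W_{\mathrm f}\varpi_s$.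

Section~\ref{sec:examples} works out ranks one and two. Sections~\ref{sec:prelim} and~\ref{sec:chamber} compare the Bruhat order with the orders $\preceq_u$, Section~\ref{sec:lattice} proves Theorem~\ref{thm:refined}(a), Section~\ref{sec:toric} counts the lattice points, Section~\ref{sec:unique} completes Theorems~\ref{thm:main} and~\ref{thm:refined}, and Section~\ref{sec:polytopal} proves Theorem~\ref{thm:polytopal}.

\section{Ranks one and two}\label{sec:examples}

\begin{example}[type $A_1$]\label{ex:A1}
Use the coordinate $\langle p,\alpha\rangle$ on the line $V$. The alcoves are the intervals $(k,k+1)$, the length of $g$ is the number of integers between $(0,1)$ and $gA_+$, and $W$ is the infinite dihedral group. Below an element of length $l\ge1$ lie the element itself and all $1+2(l-1)$ shorter elements, $2l$ in total. For $a,b\in W^+$ the length of $b^{-1}w_0v_{a,\lambda}$ is the number of integers between $bA_+=(\ell(b),\ell(b)+1)$ and $w_0v_{a,\lambda}A_+=(-\lambda_1-\ell(a)-1,-\lambda_1-\ell(a))$. Hence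
\[
|I(\Theta)|=2\lambda_1+2(\ell(a)+\ell(b)+1).
\]
Since $V_{\{1\}}(\lambda)=\lambda_1|\alpha^\vee|=\lambda_1c_{\{1\}}$, this is Theorem~\ref{thm:main} with $\mu_{\{1\}}=2/c_{\{1\}}$.

Dominance of $b$ cannot be dropped. For $a=1$ and $b=w_0$ the element $b^{-1}w_0v_{1,\lambda}=v_{1,\lambda}$ has length $\lambda_1$, and its interval has $1,2,4$ elements for $\lambda_1=0,1,2$. This is not an affine function of $\lambda_1$.
\end{example}

\begin{example}[type $A_2$]\label{ex:A2}
Let the roots have length $\sqrt2$, so that roots and coroots, weights and coweights coincide. The box $\Pi$ consists of two alcoves and $\mathcal F=\{1,s_0\}$. Take $a=s_0$, $b=\sigma=1$. We use three facts that are established below in general: $\Theta\omega_\lambda=w_0t_\lambda s_0$ with $\ell(w_0t_\lambda s_0)=\ell(w_0t_\lambda)+1$; the subword property then gives $I(w_0t_\lambda s_0)=I(w_0t_\lambda)\{1,s_0\}$; and $I(w_0t_\lambda)=\bigcup_{\eta\in P_\lambda}t_\eta W_{\mathrm f}$. Since $s_0=s_\theta t_{-\theta}$, we have $t_\eta W_{\mathrm f}s_0=t_\eta W_{\mathrm f}t_{-\theta}=\{t_{\eta-w\theta}w:w\in W_{\mathrm f}\}$.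 So the translation parts that occur with linear part $w$ form the set
\[
Y_w(\lambda)=P_\lambda\cup(P_\lambda-w\theta)=P_\lambda-w\Gamma(s_0),\qquad\Gamma(s_0)=\{0,\theta\};
\]
see Figure~\ref{fig:A2}. The hexagon has been thickened by a fixed segment in the direction of a root.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.9cm,0cm)},y={(-0.45cm,0.78cm)}]
\draw[fill=gray!15] (0,0)--(-2,0)--(-3,-1)--(-3,-3)--(-2,-3)--(0,-1)--cycle;
\draw[dashed] (-2,0)--(-3,0)--(-4,-1)--(-4,-3)--(-3,-3);
\foreach \i/\j in {0/0,-1/0,-2/0,0/-1,-1/-1,-2/-1,-3/-1,-1/-2,-2/-2,-3/-2,-2/-3,-3/-3}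
  \fill (\i,\j) circle (2pt);
\foreach \i/\j in {-3/0,-4/-1,-4/-2,-4/-3}
  \draw[fill=white] (\i,\j) circle (2pt);
\node[above right] at (0,0) {$\lambda$};
\draw[->] (1.5,-2)--(2.5,-2) node[right] {$\alpha_1$};
\draw[->] (1.5,-2)--(1.5,-1) node[above] {$\alpha_2$};
\end{tikzpicture}
\caption{Type $A_2$, $\lambda=2\varpi_1+\varpi_2$. The $12$ black points are the points of $\lambda+Q^\vee$ in the shaded hexagon $\operatorname{conv}(W_{\mathrm f}\lambda)$. Shifting them by $-\alpha_1=-s_2\theta$ adds the $4$ white points, one per row. All $16$ points are the translation parts of the elements below $w_0t_\lambda s_0$ with linear part $s_2$.}\label{fig:A2}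
\end{figure}

The hexagon $K(\lambda)$ has edges of alternately $\lambda_1$ and $\lambda_2$ root lengths. It is an equilateral lattice triangle of side $2\lambda_1+\lambda_2$ with three corners of side $\lambda_1$ cut off. Therefore $V_{\{1,2\}}=\frac{\sqrt3}2\big((2\lambda_1+\lambda_2)^2-3\lambda_1^2\big)=\frac{\sqrt3}2(\lambda_1^2+4\lambda_1\lambda_2+\lambda_2^2)$ and
\[
|P_\lambda|=\binom{2\lambda_1+\lambda_2+2}2-3\binom{\lambda_1+1}2=\tfrac12(\lambda_1^2+4\lambda_1\lambda_2+\lambda_2^2)+\tfrac32(\lambda_1+\lambda_2)+1 .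
\]
By the symmetry of $P_\lambda$ we may count $Y_w(\lambda)$ for $w\theta=\alpha_1$. Split $P_\lambda$ into rows parallel to $\alpha_1$, that is, according to the value of $\langle\cdot,\varpi_2\rangle$. By convexity each row is a string of consecutive points, so the shift adds one point per row. The path from $\lambda$ to $s_2\lambda=\lambda-\lambda_2\alpha_2$ to $s_2s_1\lambda=s_2\lambda-\lambda_1\theta$ descends one row per step from the top edge to the bottom edge, so there are $\lambda_1+\lambda_2+1$ rows. Thus
\[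
|I(\Theta)|=6(|P_\lambda|+\lambda_1+\lambda_2+1)=\tfrac6{\sqrt3}V_{\{1,2\}}+\tfrac{15}{\sqrt2}\big(V_{\{1\}}+V_{\{2\}}\big)+12,
\]
where $V_{\{i\}}=\sqrt2\lambda_i$. This agrees with Theorem~\ref{thm:refined}(c): $c_{\{1,2\}}=\sqrt3$; $|I(w_0s_0)|=|W_{\mathrm f}\{1,s_0\}|=12$; and $\langle\theta,\varphi\rangle$ takes the values $1,0,-1$ on $W_{\mathrm f}\varpi_2=\{\varpi_2,\varpi_1-\varpi_2,-\varpi_1\}$, which gives $\mu_{\{1\}}=\frac6{\sqrt2}(\frac32+1)$.
\end{example}

In general the first step goes through unchanged and yields $Y_w(\lambda)$ as a Minkowski sum of finite sets. Two difficulties are hidden in the example. First, the polytope $B_w$ must not create faces in new directions. Second, the sum of finite sets must exhaust the lattice points of its convex hull, which fails for arbitrary sets: in $\mathbb Z^2$ the sum $\{0,(1,1)\}+\{0,(1,-1)\}$ misses the point $(1,0)$ of its hull. Both are settled by properties of the Bruhat order.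

\section{Alcoves, length and Bruhat order}\label{sec:prelim}

\subsection{The finite Weyl group}

We use two standard facts: every $W_{\mathrm f}$-orbit in $V$ meets $C^+$ in exactly one point, and the stabilizer of $p\in C^+$ is generated by the $s\in S_{\mathrm f}$ that fix $p$. Since $\alpha_s^\vee$ is a positive multiple of $\alpha_s$, the chamber $C^+$ is the cone spanned by the $\varpi_s$, and $\langle uR_+,uC^+\rangle\ge0$. Put $Q_+=\sum_s\mathbb Z_{\ge0}\alpha_s^\vee$. The $\alpha_s^\vee$ form a basis of $Q^\vee$, and $Q^\vee$ is $W_{\mathrm f}$-stable, so $uR_+\cap Q^\vee=uQ_+$. As $w_0R_+=-R_+$, the order $\preceq_{uw_0}$ is the opposite of $\preceq_u$. For $\eta\in\Lambda^\vee$ we have $s\eta-\eta=-\langle\eta,\alpha_s\rangle\alpha_s^\vee\in Q^\vee$, so $W_{\mathrm f}$ preserves each coset of $Q^\vee$ in $\Lambda^\vee$; hence $P_\lambda$ is $W_{\mathrm f}$-stable and contains $W_{\mathrm f}\lambda$.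

\begin{lemma}\label{lem:dominance}
If $\kappa\in C^+$, $J\subset S_{\mathrm f}$ and $w\in W_J$, then $\kappa-w\kappa\in\sum_{s\in J}\mathbb R_{\ge0}\alpha_s^\vee$. If $\kappa\in uC^+$, then $p\preceq_u\kappa$ for all $p\in\operatorname{conv}(W_{\mathrm f}\kappa)$.
\end{lemma}

\begin{proof}
Induct on $\ell(w)$. If $w=w's$ with $s\in J$ and $\ell(w')<\ell(w)$, then $w'\alpha_s$ is a positive root in the span of the $\alpha_t$, $t\in J$, and $\kappa-w\kappa=(\kappa-w'\kappa)+\langle\kappa,\alpha_s\rangle w'\alpha_s^\vee$. For the second claim apply the first with $J=S_{\mathrm f}$ to $u^{-1}\kappa$, and use that $uR_+$ is convex.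
\end{proof}

\subsection{Counting hyperplanes}

The reflection in $H_{\alpha,k}$ is $s_{\alpha,k}(p)=p-(\langle p,\alpha\rangle-k)\alpha^\vee$, so $s_{\alpha,k}=t_{k\alpha^\vee}s_\alpha\in W$. For an alcove $A$ and $\alpha\in\Phi$ let $k_\alpha(A)=\lfloor\langle p,\alpha\rangle\rfloor$ for $p\in A$. The number of hyperplanes $H_{\alpha,m}$, $m\in\mathbb Z$, that separate $A$ and $A'$ is $|k_\alpha(A)-k_\alpha(A')|$, and $k_\alpha(\zeta+A)=k_\alpha(A)+\langle\zeta,\alpha\rangle$ for $\zeta\in\Lambda^\vee$. For $\alpha\in\Phi^+$ and $p\in A_+$ we have $0<\langle p,\alpha\rangle\le\langle p,\theta\rangle<1$, so $k_\alpha(A_+)=0$ and $k_{-\alpha}(A_+)=-1$. Each alcove lies in exactly one chamber $uC^+$, and $A\subset uC^+$ if and only if $k_\beta(A)\ge0$ for all $\beta\in u\Phi^+$.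

The following facts are standard for $W$; see \cite[Ch.~2]{BB} and \cite[Chs.~4--5]{Hum}. They carry over to $\widetilde W$, because for $g=x\omega$ we have $gA_+=xA_+$, $rg=(rx)\omega$ and $g\,x'\omega'=x(\omega x'\omega^{-1})\,\omega\omega'$, and conjugation by $\omega$ preserves $S$, $\ell$ and $\le$.
\begin{enumerate}
\item[(B0)] $\ell(g)$ is the number of hyperplanes $H_{\alpha,k}$ that separate $A_+$ and $gA_+$.
\item[(B1)] Let $r$ be the reflection in a hyperplane $H=H_{\alpha,k}$. Then $rg<g$ if $H$ separates $A_+$ and $gA_+$, and $g<rg$ otherwise. The order $\le$ is generated by these relations.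
\item[(B2)] (Lifting.) If $s\in S$ and $g\le h$, then $\min(g,sg)\le\min(h,sh)$ and $\max(g,sg)\le\max(h,sh)$; likewise for multiplication by $s$ on the right.
\item[(B3)] (Subwords.) If $\ell(gh)=\ell(g)+\ell(h)$, then $I(gh)=I(g)I(h)$. Also, for $x,z\in W$, $x\le z$ if and only if $x^{-1}\le z^{-1}$.
\end{enumerate}
By (B0), $\ell(g)=\sum_{\beta\in u\Phi^+}|k_\beta(gA_+)-k_\beta(A_+)|$ for every $u\in W_{\mathrm f}$, since $u\Phi^+$ contains one root of each pair $\pm\beta$. In particular $\ell(g)=\sum_{\alpha\in\Phi^+}k_\alpha(gA_+)$ for dominant $g$.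

To apply (B3) we need products whose lengths add. Dominance provides them.

\begin{lemma}\label{lem:length}
Let $b,g\in\widetilde W$ and $u,w\in W_{\mathrm f}$.
\begin{enumerate}
\item[(a)] If $g$ is dominant, then $\ell(wg)=\ell(w)+\ell(g)$.
\item[(b)] If $gA_+\subset uC^+$ and $\zeta\in\Lambda^\vee\cap uC^+$, then $\ell(t_\zeta g)=\ell(t_\zeta)+\ell(g)$.
\item[(c)] If $b$ and $g$ are dominant, then $\ell(b^{-1}w_0g)=\ell(b)+\ell(w_0)+\ell(g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We count the hyperplanes that separate $w^{-1}A_+$ and $gA_+$. The alcoves $gA_+$ and $A_+$ lie in the same chamber, so no hyperplane through $0$ separates them, and a hyperplane through $0$ separates $w^{-1}A_+$ from $gA_+$ if and only if it separates $w^{-1}A_+$ from $A_+$. Since $|\langle p,\alpha\rangle|<1$ on $A_+\cup w^{-1}A_+$, no $H_{\alpha,m}$ with $m\ne0$ separates $A_+$ and $w^{-1}A_+$. So the hyperplanes through $0$ contribute $\ell(w)$, and the others contribute $\ell(g)$.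

(b) For $\beta\in u\Phi^+$ we have $k_\beta(t_\zeta gA_+)-k_\beta(A_+)=\langle\zeta,\beta\rangle+\big(k_\beta(gA_+)-k_\beta(A_+)\big)$. Both summands are nonnegative, the second because $k_\beta(gA_+)\ge0\ge k_\beta(A_+)$. Their sums over $\beta\in u\Phi^+$ are $\ell(t_\zeta)$ and $\ell(g)$.

(c) We count the hyperplanes that separate $bA_+$ and $w_0gA_+$. Let $\alpha\in\Phi^+$ and $\alpha'=-w_0\alpha\in\Phi^+$. From $\langle w_0p,\alpha\rangle=-\langle p,\alpha'\rangle$ we get $k_\alpha(w_0gA_+)=-1-k_{\alpha'}(gA_+)$. So $\alpha$ contributes $k_\alpha(bA_+)+1+k_{\alpha'}(gA_+)$, and the sum over $\Phi^+$ is $\ell(b)+\ell(w_0)+\ell(g)$.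
\end{proof}

The next lemma says when a left factor can be canceled from, or inserted into, a Bruhat inequality. Cancellation needs additivity of lengths only on the smaller side, insertion only on the larger side.

\begin{lemma}\label{lem:cancel}
Let $c\in W$ and $g,g'\in\widetilde W$.
\begin{enumerate}
\item[(a)] If $\ell(cg)=\ell(c)+\ell(g)$ and $cg\le cg'$, then $g\le g'$.
\item[(b)] If $\ell(cg')=\ell(c)+\ell(g')$ and $g\le g'$, then $cg\le cg'$.
\item[(c)] If $g,g'$ are dominant and $g\le w_0g'$, then $g\le g'$.
\end{enumerate}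
\end{lemma}

\begin{proof}
(a) Induct on $\ell(c)$. Let $c=sc'$ with $s\in S$ and $\ell(c')=\ell(c)-1$. Then $\ell(c')+\ell(g)\ge\ell(c'g)\ge\ell(cg)-1=\ell(c')+\ell(g)$, so lengths add in $c'g$ and $c'g<cg$. By (B2), $c'g=\min(cg,c'g)\le\min(cg',c'g')\le c'g'$, and the induction hypothesis applies.

(b) By (B3), $cg\in I(c)I(g')=I(cg')$.

(c) We show by induction on $\ell(w)$ that $g\le wg'$ with $w\in W_{\mathrm f}$ implies $g\le g'$. Let $s\in S_{\mathrm f}$ with $sw<w$. Lemma~\ref{lem:length}(a) gives $g<sg$ and $swg'<wg'$, so (B2) gives $g=\min(g,sg)\le\min(wg',swg')=swg'$.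
\end{proof}

\section{The Bruhat order seen from a chamber}\label{sec:chamber}

We need to pass in both directions between Bruhat inequalities and the orders $\preceq_u$ on translation parts. One direction holds everywhere.

\begin{lemma}\label{lem:hull}
If $g'\le g$ in $\widetilde W$, then $g'(0)\in\operatorname{conv}(W_{\mathrm f}\,g(0))$.
\end{lemma}

\begin{proof}
The relation $p'\in\operatorname{conv}(W_{\mathrm f}p)$ is transitive, so by (B1) we may assume $g'=s_{\alpha,k}g$ with $H_{\alpha,k}$ separating $A_+$ and $gA_+$. Replacing $(\alpha,k)$ by $(-\alpha,-k)$ if necessary, let $\langle\cdot,\alpha\rangle<k$ on $A_+$ and $\langle\cdot,\alpha\rangle>k$ on $gA_+$. As $0\in\overline{A_+}$ and $\nu=g(0)\in\overline{gA_+}$, we get $0\le k\le\langle\nu,\alpha\rangle$. Hence $g'(0)=\nu-(\langle\nu,\alpha\rangle-k)\alpha^\vee$ lies on the segment from $\nu$ to $s_\alpha\nu=\nu-\langle\nu,\alpha\rangle\alpha^\vee$.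
\end{proof}

For the other direction, note that (B1) orients each hyperplane away from $A_+$. Far inside $uC^+$ this orientation agrees with the direction of the roots $u\Phi^+$, which is invariant under translation. So we introduce the translation-invariant version of the order. For $u\in W_{\mathrm f}$ write $g\to_us_{\beta,k}g$ if $\beta\in u\Phi^+$ and $\langle\cdot,\beta\rangle<k$ on $gA_+$, and let $\le_u$ be the reflexive and transitive closure of $\to_u$. We say that a statement holds for \emph{$\zeta$ deep in $uC^+$} if it holds whenever all $\langle\zeta,u\alpha_s\rangle$ exceed some constant. The lattice $Q^\vee$ has full rank, so it meets the interior of $uC^+$, and multiples of such a point are arbitrarily deep.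

\begin{lemma}\label{lem:generic}
Let $g,g'\in\widetilde W$ and $u\in W_{\mathrm f}$.
\begin{enumerate}
\item[(a)] If $\xi\in uQ_+$, then $g\le_ut_\xi g$.
\item[(b)] If $g\le_ug'$, then $t_\zeta g\le t_\zeta g'$ for $\zeta\in Q^\vee$ deep in $uC^+$.
\item[(c)] If $g\le_ug'$ and $gA_+\subset uC^+$, then $g\le g'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to treat $\xi=\beta^\vee$ with $\beta=u\alpha_s$. Let $k=k_\beta(gA_+)$. We have $s_{\beta,k+2}s_{\beta,k+1}=t_{(k+2)\beta^\vee}t_{-(k+1)\beta^\vee}=t_{\beta^\vee}$. On $gA_+$ the function $\langle\cdot,\beta\rangle$ takes values in $(k,k+1)$, and on $s_{\beta,k+1}gA_+$ in $(k+1,k+2)$. So $g\to_us_{\beta,k+1}g\to_ut_{\beta^\vee}g$.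

(b) Let $g=g_0\to_u\dots\to_ug_l=g'$ with $g_i=s_{\beta_i,k_i}g_{i-1}$. Then $t_\zeta g_i=s_{\beta_i,k_i'}t_\zeta g_{i-1}$ with $k_i'=k_i+\langle\zeta,\beta_i\rangle$, and $\langle\cdot,\beta_i\rangle<k_i'$ on $t_\zeta g_{i-1}A_+$. Each $\beta_i$ is a nonempty sum of roots $u\alpha_s$, so all $k_i'\ge1$ for $\zeta$ deep in $uC^+$. Then $\langle\cdot,\beta_i\rangle<1\le k_i'$ on $A_+$ as well, and (B1) gives $t_\zeta g_{i-1}<t_\zeta g_i$.

(c) Take $\zeta$ as in (b). By Lemma~\ref{lem:length}(b), $\ell(t_\zeta g)=\ell(t_\zeta)+\ell(g)$, and Lemma~\ref{lem:cancel}(a) cancels $t_\zeta\in W$.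
\end{proof}

In (c) only the smaller element has to lie in $uC^+$. This is what makes the lemma usable in Proposition~\ref{prop:saturated}, where $u$ is chosen from $g$ and nothing is known about the alcove of $g'$.

These two lemmas determine the central factor of our intervals.

\begin{proposition}\label{prop:spherical}
For $\lambda\in(\Lambda^\vee)^+$ we have $I(w_0t_\lambda)=\bigcup_{\eta\in P_\lambda}t_\eta W_{\mathrm f}$.
\end{proposition}

\begin{proof}
We first show that every $s\in S_{\mathrm f}$ shortens $w_0t_\lambda$ on both sides. The element $t_\lambda$ is dominant, so $\ell(wt_\lambda)=\ell(w)+\ell(t_\lambda)$ for $w\in W_{\mathrm f}$ by Lemma~\ref{lem:length}(a); in particular $sw_0t_\lambda<w_0t_\lambda$. If $\lambda_s=0$, then $s$ commutes with $t_\lambda$, and $w_0t_\lambda s=(w_0s)t_\lambda$ has length $\ell(w_0t_\lambda)-1$. Let $\lambda_s\ge1$. Since $s$ permutes $\Phi^+\setminus\{\alpha_s\}$, the number $k_\alpha(sA_+)$ is $-1$ for $\alpha=\alpha_s$ and $0$ for the other positive roots. Hence $k_\alpha(t_\lambda sA_+)\ge0$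 for all $\alpha\in\Phi^+$, so $t_\lambda s$ is dominant of length $\ell(t_\lambda)-1$, and again $\ell(w_0t_\lambda s)=\ell(w_0t_\lambda)-1$.

If $g\le h$ and $sh<h$, then $sg\le\max(g,sg)\le h$ by (B2), and likewise on the right. So $I(w_0t_\lambda)$ is stable under $W_{\mathrm f}$ on both sides. It lies in $W\omega_\lambda=Wt_\lambda$, so it equals $\bigcup_{\eta\in P'}t_\eta W_{\mathrm f}$ for a $W_{\mathrm f}$-stable set $P'\subset\lambda+Q^\vee$. Lemma~\ref{lem:hull} gives $P'\subset P_\lambda$. Conversely, let $\eta\in P_\lambda$; both sets are $W_{\mathrm f}$-stable, so we may take $\eta$ dominant. By Lemma~\ref{lem:dominance}, $\lambda-\eta\in R_+\cap Q^\vee=Q_+$. Lemma~\ref{lem:generic}(a),(c) with $u=1$ gives $t_\eta\le t_\lambda$, and $t_\lambda\le w_0t_\lambda$ by (B3). So $\eta\in P'$.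
\end{proof}

The outer factors contribute the sets $\Gamma(z)$. We want each $\Gamma(z)$ to have a greatest element for every order $\preceq_u$. Lemmas~\ref{lem:dominance} and~\ref{lem:hull} would give this if $I(z)$ lay in $uC^+$. We can translate $I(z)$ into $uC^+$, but the translate is no longer a lower interval. It retains the one property that matters.

\begin{lemma}\label{lem:greatest}
For $c,z\in W$ the set $cI(z)$ has a greatest element in the Bruhat order.
\end{lemma}

\begin{proof}
Induct on $\ell(c)$; for $c=1$ the element is $z$. Let $c=sc'$ with $s\in S$ and $c'<sc'$, and let $h=c'x_0$, $x_0\le z$, be the greatest element of $c'I(z)$. For $g\in c'I(z)$, (B2) gives $sg\le\max(g,sg)\le\max(h,sh)$. So it suffices to show $\max(h,sh)\in cI(z)$. If $h<sh$, this holds because $sh=cx_0$.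

Suppose $sh<h$. Let $H_s$ be the hyperplane of $s$, and let $r=c'^{-1}sc'$ be the reflection in $H=c'^{-1}H_s$. Since $c'<sc'$, the hyperplane $H_s$ does not separate $A_+$ and $c'A_+$, so $H$ does not separate $c'^{-1}A_+$ and $A_+$. Since $sh<h$, the hyperplane $H_s$ separates $A_+$ and $c'x_0A_+$, so $H$ separates $c'^{-1}A_+$ and $x_0A_+$. Hence $H$ separates $A_+$ and $x_0A_+$, and $rx_0<x_0\le z$ by (B1). Finally $c\,rx_0=sc'c'^{-1}sc'x_0=h$, so $h\in cI(z)$.
\end{proof}

\begin{lemma}\label{lem:gamma}
For $z\in W$ and $u,w\in W_{\mathrm f}$, each of the sets $\Gamma(z)$ and $-w\Gamma(z)$ has a $\preceq_u$-greatest element.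
\end{lemma}

\begin{proof}
Choose $\zeta\in Q^\vee$ with $\zeta+\Gamma(z)\subset uC^+$, and let $t_\zeta x_0$, $x_0\le z$, be the greatest element of $t_\zeta I(z)$. For $x\le z$, Lemma~\ref{lem:hull} gives $\zeta+x(0)\in\operatorname{conv}(W_{\mathrm f}(\zeta+x_0(0)))$. As $\zeta+x_0(0)\in uC^+$, Lemma~\ref{lem:dominance} gives $x(0)\preceq_ux_0(0)$. For the second set, $-w\kappa'\preceq_u-w\kappa$ means $\kappa-\kappa'\in -w^{-1}uR_+=w^{-1}uw_0R_+$. So $-w\kappa$ is greatest when $\kappa$ is the $\preceq_{w^{-1}uw_0}$-greatest element of $\Gamma(z)$.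
\end{proof}

For $\Gamma(s_0)=\{0,\theta^\vee\}$ the lemma says that $\theta^\vee\in\pm uR_+$ for all $u$. In type $A_2$ the set $\{0,\alpha_1^\vee-\alpha_2^\vee\}$ has no $\preceq_1$-greatest element, so it is not of the form $\Gamma(z)$.

\section{The interval as a set of lattice points}\label{sec:lattice}

Fix $a,b\in W^+$. Since $I(\sigma z\sigma^{-1})=\sigma I(z)\sigma^{-1}$, the size of the interval does not depend on $\sigma$, and we take $\sigma=1$ and $\Theta=b^{-1}w_0v_{a,\lambda}$.

\begin{proposition}\label{prop:factor}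
For $\lambda\in(\Lambda^\vee)^+$,
\begin{equation}\label{eq:factor}
I(\Theta)\,\omega_\lambda=I(b^{-1}w_0t_\lambda a)=\{t_yw:w\in W_{\mathrm f},\ y\in Y_w(\lambda)\}.
\end{equation}
In particular $|I(\Theta)|=\sum_{w\in W_{\mathrm f}}|Y_w(\lambda)|$.
\end{proposition}

\begin{proof}
As $W$ is normal, $t_\lambda a=(t_\lambda at_\lambda^{-1})t_\lambda\in W\omega_\lambda$. Writing $t_\lambda a=x\omega_\lambda$ we find $xA_+=\lambda+aA_+$, so $x=v_{a,\lambda}$. Hence $\Theta\omega_\lambda=b^{-1}w_0t_\lambda a$, and the first equality is the definition of the order on $\widetilde W$.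

The element $t_\lambda a$ is dominant, and $\ell(t_\lambda a)=\ell(t_\lambda)+\ell(a)$ by Lemma~\ref{lem:length}(b). Parts (c) and (a) of that lemma give
\[
\ell(b^{-1}w_0t_\lambda a)=\ell(b)+\ell(w_0)+\ell(t_\lambda)+\ell(a)=\ell(b^{-1})+\ell(w_0t_\lambda)+\ell(a).
\]
This is the only place where the dominance of $a$ and $b$ is used. By subadditivity of $\ell$, lengths also add in $(w_0t_\lambda)a$, so (B3) applies twice. With Proposition~\ref{prop:spherical},
\[
I(b^{-1}w_0t_\lambda a)=I(b^{-1})\,I(w_0t_\lambda)\,I(a)=\bigcup_{x\le b^{-1},\ \eta\in P_\lambda,\ x'\le a}x\,t_\eta W_{\mathrm f}\,x' .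
\]
Write $x=t_\nu w_1$ and $x'^{-1}=t_\kappa w_2$ with $w_1,w_2\in W_{\mathrm f}$, so $\nu=x(0)$ and $\kappa=x'^{-1}(0)$. Then
\[
x\,t_\eta W_{\mathrm f}\,x'=t_{\nu+w_1\eta}\,w_1W_{\mathrm f}w_2^{-1}\,t_{-\kappa}=\{t_{\nu+w_1\eta-w\kappa}\,w:w\in W_{\mathrm f}\}.
\]
For fixed $x$ the point $w_1\eta$ runs through $P_\lambda$. The point $\nu$ runs through $\Gamma(b^{-1})$, and $\kappa$ runs through $\Gamma(a^{-1})$ because $x'\le a$ is equivalent to $x'^{-1}\le a^{-1}$.
\end{proof}

We now show that $Y_w(\lambda)$ has no holes. A lattice point $y$ of the hull lies below a point of $Y_w(\lambda)$ in each order $\preceq_u$, and we use the one order that matches the chamber containing the alcove of $t_yw$.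

\begin{proposition}\label{prop:saturated}
Let $w\in W_{\mathrm f}$.
\begin{enumerate}
\item[(a)] For every $u\in W_{\mathrm f}$ the set $\Gamma(b^{-1})-w\Gamma(a^{-1})\subset Q^\vee$ has a $\preceq_u$-greatest element $e_u^w$, and $u\lambda+e_u^w$ is the $\preceq_u$-greatest element of $Y_w(\lambda)$.
\item[(b)] $Y_w(\lambda)=(\lambda+Q^\vee)\cap(K(\lambda)+B_w)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The sum of the greatest elements of several sets is the greatest element of their Minkowski sum. The greatest element of $P_\lambda$ is $u\lambda$ by Lemma~\ref{lem:dominance}, and $\Gamma(b^{-1})$ and $-w\Gamma(a^{-1})$ have greatest elements by Lemma~\ref{lem:gamma}.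

(b) Convex hulls commute with Minkowski sums and $\operatorname{conv}P_\lambda=K(\lambda)$, so $K(\lambda)+B_w=\operatorname{conv}Y_w(\lambda)$. This gives the inclusion $\subset$. Let $y\in(\lambda+Q^\vee)\cap\operatorname{conv}Y_w(\lambda)$, put $g=t_yw$, choose $u$ with $gA_+\subset uC^+$, and let $m=u\lambda+e_u^w$. By (a) and the convexity of $uR_+$, we have $m-y\in uR_+\cap Q^\vee=uQ_+$. Lemma~\ref{lem:generic}(a) gives $g\le_ut_{m-y}g=t_mw$, and Lemma~\ref{lem:generic}(c) gives $g\le t_mw$. Since $m\in Y_w(\lambda)$, we have $t_mw\le b^{-1}w_0t_\lambda a$ by \eqref{eq:factor}. Hence $g\le b^{-1}w_0t_\lambda a$, that is, $y\in Y_w(\lambda)$.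
\end{proof}

Propositions~\ref{prop:factor} and~\ref{prop:saturated}(b) prove Theorem~\ref{thm:refined}(a).

\section{Counting on the toric variety of the Weyl chambers}\label{sec:toric}

We have to count the points of $Q^\vee$ in $K(\lambda)-\lambda+B_w$ in such a way that the dependence on $\lambda$ separates from the dependence on $B_w$, uniformly in $\lambda$. All these polytopes correspond to divisors on one toric variety, Minkowski sums correspond to sums of divisors, and the Riemann--Roch formula is exponential in the divisor. This gives the separation.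

\subsection{Toric varieties}

Let $\mathsf N$ be a lattice of rank $d$ with dual lattice $\mathsf M$. A fan in $\mathsf N_{\mathbb R}$ is \emph{complete} if its cones cover $\mathsf N_{\mathbb R}$, and \emph{smooth} if each cone is spanned by part of a basis of $\mathsf N$. Such a fan defines a smooth complete variety $Z$ of dimension $d$ with an action of the torus with character lattice $\mathsf M$. Each cone $\tau$ defines an orbit closure $V(\tau)$ of codimension $\dim\tau$; thus $V(\{0\})=Z$, and the rays $\rho$, with primitive generators $v_\rho\in\mathsf N$, give the invariant prime divisors $D_\rho=V(\rho)$. For $D=\sum_\rho a_\rho D_\rho$ with $a_\rho\in\mathbb Z$ let $\psi_D$ be the function on $\mathsf N_{\mathbb R}$ that is linear on each cone and satisfies $\psi_D(v_\rho)=-a_\rho$, and put $K_D=\{p\in\mathsf M_{\mathbb R}:\langle p,v_\rho\rangle\ge-a_\rho\text{ for all }\rho\}$. We write $D$ also for its class in $H^2(Z;\mathbb Q)$, and $\int_Z$ for evaluation of the top-degree part on the fundamental class. We use the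 following facts \cite[\S\S3.1, 3.3--3.5, 5.1--5.3]{Ful}.
\begin{enumerate}
\item[(F1)] If $\psi_D$ is concave, then $\mathcal O(D)$ is globally generated, $h^0(\mathcal O(D))=|K_D\cap\mathsf M|$, $h^i(\mathcal O(D))=0$ for $i>0$, and $\int_ZD^d=d!\operatorname{vol}_{\mathsf M}(K_D)$, where $\operatorname{vol}_{\mathsf M}$ gives $\mathsf M$ covolume $1$.
\item[(F2)] $H^*(Z;\mathbb Q)$ is spanned by the classes $[V(\tau)]\in H^{2\dim\tau}(Z;\mathbb Q)$. The variety $V(\tau)$ is the smooth complete toric variety of the fan in $\mathsf N_{\mathbb R}/\mathbb R\tau$ formed by the images $\bar\gamma$ of the cones $\gamma\supset\tau$; its character lattice is $\tau^\perp\cap\mathsf M$. Let $\rho\not\subset\tau$ be a ray. If $\rho+\tau$ is a cone of the fan, then $D_\rho$ meets $V(\tau)$ transversally in the divisor $D_{\bar\rho}$ of the ray with primitive generator $\bar v_\rho$; otherwise $D_\rho\cap V(\tau)=\emptyset$. If $\psi_D-\psi_{D'}\in\mathsf M$, then $D$ and $D'$ are linearly equivalent.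
\item[(F3)] (Hirzebruch--Riemann--Roch.) $\sum_i(-1)^ih^i(\mathcal O(D))=\int_Ze^D\operatorname{td}(Z)$, where the Todd class is $\operatorname{td}(Z)=1+\frac12\sum_\rho D_\rho+(\text{terms of higher degree})$.
\end{enumerate}
Concavity in (F1) need not be strict, so $K_D$ may have fewer faces than the fan has cones, or have smaller dimension. This is why $\lambda$ may lie on a wall of $C^+$.

Call a polytope $K\subset\mathsf M_{\mathbb R}$ \emph{adapted} to the fan if for each maximal cone $\gamma$ there is a point $m_\gamma\in K\cap\mathsf M$ with $\min_K\langle\cdot,v\rangle=\langle m_\gamma,v\rangle$ for all $v\in\gamma$. Put $D_K=\sum_\rho a_\rho D_\rho$ with $a_\rho=-\min_K\langle\cdot,v_\rho\rangle\in\mathbb Z$. If $K$ and $K'$ are adapted, then so is $K+K'$, with points $m_\gamma+m'_\gamma$, and $D_{K+K'}=D_K+D_{K'}$.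

\begin{lemma}\label{lem:adapted}
If $K$ is adapted, then $\psi_{D_K}(v)=\min_K\langle\cdot,v\rangle$ and
\[
|K\cap\mathsf M|=\int_Ze^{D_K}\operatorname{td}(Z),\qquad\operatorname{vol}_{\mathsf M}(K)=\frac1{d!}\int_ZD_K^{\,d}.
\]
\end{lemma}

\begin{proof}
The function $v\mapsto\min_K\langle\cdot,v\rangle$ is linear on each cone and takes the value $-a_\rho$ at $v_\rho$, so it is $\psi_{D_K}$. As a minimum of linear forms it is concave. The inclusion $K\subset K_{D_K}$ holds by the choice of $a_\rho$. Let $p\in K_{D_K}$. Every $v$ is a nonnegative combination of the $v_\rho$ in one maximal cone, on which $\psi_{D_K}$ is linear, so $\langle p,v\rangle\ge\psi_{D_K}(v)=\min_K\langle\cdot,v\rangle$ for all $v$. A point outside $K$ is strictly separated from $K$ by a linear form, so $p\in K$. Thus $K_{D_K}=K$, and (F1), (F3) give the formulas.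
\end{proof}

\subsection{The fan of chambers}

Take $\mathsf M=Q^\vee$ and let $\mathsf N=\bigoplus_s\mathbb Z\varpi_s$ be the weight lattice, dual to $Q^\vee$ under the inner product. The cones
\[
\tau_{u,T}=-u\sum_{s\in T}\mathbb R_{\ge0}\varpi_s\qquad(u\in W_{\mathrm f},\ T\subset S_{\mathrm f})
\]
are the faces of the chambers $-uC^+$; the sign matches the convention that rays are inner normals. They form a complete fan, which is smooth because $(-u\varpi_s)_s$ is a basis of $\mathsf N$. Let $X$ be its toric variety. The ray generators are $v_\rho=-\varphi_\rho$ with $\varphi_\rho\in\bigcup_sW_{\mathrm f}\varpi_s$. Different $\varpi_s$ lie in different orbits, so the cone $\tau_{u,T}$ determines $T$; we call $J=S_{\mathrm f}\setminus T$ its \emph{type}. A cone of type $J$ has dimension $n-|J|$. For a polytope $K\subset V$ put $h_K(\varphi)=\max_K\langle\cdot,\varphi\rangle$, so that $D_K=\sum_\rho h_K(\varphi_\rho)D_\rho$ for adapted $K$.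

Suppose that $K$ has, for every $u$, a $\preceq_u$-greatest point $m_u$, and $m_u\in Q^\vee$. Since $\langle uR_+,uC^+\rangle\ge0$, the point $m_u$ maximizes $\langle\cdot,\varphi\rangle$ on $K$ for $\varphi\in uC^+$, that is, it minimizes $\langle\cdot,v\rangle$ for $v\in-uC^+$. So $K$ is adapted. This applies to $K(\lambda)-\lambda$ with the points $u\lambda-\lambda\in Q^\vee$ (Lemma~\ref{lem:dominance}), and to $B_w$ with the points $e_u^w$ (Proposition~\ref{prop:saturated}(a) and convexity). Let $D_\lambda$ and $E_w$ be the corresponding divisors. The translation by $-\lambda$ moves the coset $\lambda+Q^\vee$ to $Q^\vee$, so one variety serves all classes of $\lambda$. By Proposition~\ref{prop:saturated}(b) and Lemma~\ref{lem:adapted},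
\begin{equation}\label{eq:RR}
|Y_w(\lambda)|=|(K(\lambda)-\lambda+B_w)\cap Q^\vee|=\int_Xe^{D_\lambda}\beta_w,\qquad\beta_w=e^{E_w}\operatorname{td}(X).
\end{equation}
The class $\beta_w$ does not depend on $\lambda$. By (F2) it is a combination of the classes $[V(\tau)]$, and it remains to integrate $e^{D_\lambda}$ against each of these. The result depends only on the type of $\tau$.

\begin{lemma}\label{lem:face}
Let $\tau$ be a cone of type $J$. With Euclidean volumes, $\int_Xe^{D_\lambda}[V(\tau)]=V_J(\lambda)/c_J$ for all $\lambda\in(\Lambda^\vee)^+$.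
\end{lemma}

\begin{proof}
Let $\tau=\tau_{u,T}$ and $d=|J|=\dim V(\tau)$. The integral equals $\frac1{d!}\int_{V(\tau)}(D_\lambda|_{V(\tau)})^d$.

\emph{The fan of $V(\tau)$.} The character lattice is $\tau^\perp\cap Q^\vee=u\bigoplus_{s\in J}\mathbb Z\alpha_s^\vee$, of covolume $c_J$. The chamber $-u'C^+$ contains $\tau$ if and only if $u'^{-1}u\varpi_s\in C^+$ for all $s\in T$, that is, if and only if $u'^{-1}u$ fixes each $\varpi_s$ with $s\in T$. An element that fixes these $\varpi_s$ fixes their sum, whose stabilizer is $W_J$, and $W_J$ fixes each of them. So the maximal cones of the fan of $V(\tau)$ are the images of the $-u'C^+$ with $u'\in uW_J$.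

\emph{The restricted divisor.} Fact (F2) restricts $D_\rho$ only for $\rho\not\subset\tau$, so we first move $D_\lambda$ in its linear equivalence class. The polytope $K'=K(\lambda)-u\lambda$ is adapted with points $u'\lambda-u\lambda$, $u'\in W_{\mathrm f}$. Its divisor $D'=\sum_\rho a'_\rho D_\rho$ satisfies $\psi_{D'}-\psi_{D_\lambda}=\langle\lambda-u\lambda,\cdot\rangle\in Q^\vee$, so it is linearly equivalent to $D_\lambda$. On $-uC^+\supset\tau$ the function $\psi_{D'}$ vanishes, so $a'_\rho=0$ for $\rho\subset\tau$. By (F2), $D_\lambda|_{V(\tau)}$ has the class of $\bar D=\sum a'_\rho D_{\bar\rho}$, summed over the rays $\rho\not\subset\tau$ for which $\rho+\tau$ is a cone.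

\emph{Its polytope.} Let $F=uK_J(\lambda)-u\lambda=\operatorname{conv}\{u'\lambda-u\lambda:u'\in uW_J\}\subset K'$. By Lemma~\ref{lem:dominance} the points $u'\lambda-u\lambda$, $u'\in uW_J$, lie in the span of the $u\alpha_s^\vee$, $s\in J$, hence in $\tau^\perp\cap Q^\vee$. Let $u'\in uW_J$ and $v\in-u'C^+$, with image $\bar v$. The minimum of $\langle\cdot,v\rangle$ on $K'$ is attained at $u'\lambda-u\lambda\in F$, so
\[
\min_F\langle\cdot,\bar v\rangle=\langle u'\lambda-u\lambda,\bar v\rangle=\min_{K'}\langle\cdot,v\rangle .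
\]
The first equality says that $F$ is adapted to the fan of $V(\tau)$. If $\rho+\tau$ is a cone, then $v_\rho$ lies in a chamber that contains $\tau$, and the equality with $v=v_\rho$ says that the coefficient of $D_F$ at $\bar\rho$ is $a'_\rho$. So $\bar D=D_F$. The polytope $F$ is congruent to $K_J(\lambda)$, and Lemma~\ref{lem:adapted} on $V(\tau)$ gives $\frac1{d!}\int_{V(\tau)}\bar D^{\,d}=V_J(\lambda)/c_J$. For $d=0$ both sides equal $1$.
\end{proof}

Write $\beta_w=\sum_\tau q_{w,\tau}[V(\tau)]$ with $q_{w,\tau}\in\mathbb Q$. Then \eqref{eq:RR} and Lemma~\ref{lem:face} give, for all $\lambda\in(\Lambda^\vee)^+$,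
\begin{equation}\label{eq:count}
|Y_w(\lambda)|=\sum_{J\subset S_{\mathrm f}}\mu_J^wV_J(\lambda),\qquad\mu_J^w=\frac1{c_J}\sum_{\tau\text{ of type }J}q_{w,\tau}.
\end{equation}
The $q_{w,\tau}$ need not be unique, but the next section shows that the $\mu_J^w$ are.

\section{Independence of the volumes and the coefficients}\label{sec:unique}

Recall Minkowski's theorem on mixed volumes. For polytopes $L_1,\dots,L_d$ in a $d$-dimensional Euclidean space, $\operatorname{vol}(r_1L_1+\dots+r_dL_d)$ is a homogeneous polynomial of degree $d$ in $r_1,\dots,r_d\ge0$. The coefficient of $r_1\cdots r_d$ is $d!$ times the mixed volume of $L_1,\dots,L_d$, which is invariant under translation of each $L_i$ and monotone under inclusion in each $L_i$. If the $L_i$ are segments with direction vectors $\xi_i$, the sum is a parallelepiped and the coefficient is $|\det(\xi_1,\dots,\xi_d)|$.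

\begin{lemma}\label{lem:independent}
The functions $V_J$, $J\subset S_{\mathrm f}$, on $(\Lambda^\vee)^+$ are linearly independent.
\end{lemma}

\begin{proof}
We may use Euclidean volumes. Let $\lambda\in C^+$ and $\varphi\in V$, and let $\varphi'\in W_J\varphi$ satisfy $\langle\varphi',\alpha_s\rangle\ge0$ for $s\in J$. By Lemma~\ref{lem:dominance}, $\langle w\lambda,\varphi'\rangle\le\langle\lambda,\varphi'\rangle$ for $w\in W_J$, and $K_J(\lambda)$ is $W_J$-stable, so $h_{K_J(\lambda)}(\varphi)=\langle\lambda,\varphi'\rangle$. This is linear in $\lambda\in C^+$. Support functions add under Minkowski sums and determine polytopes, so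
\[
K_J(\lambda)=\sum_{s\in S_{\mathrm f}}\lambda_sK_J(\varpi_s^\vee).
\]
For $s\notin J$ the group $W_J$ fixes $\varpi_s^\vee$, so that summand is a point. The summands with $s\in J$ lie in translates of the $|J|$-dimensional span of the $\alpha_t^\vee$, $t\in J$. Hence $V_J$ is a homogeneous polynomial of degree $|J|$ in the variables $\lambda_s$, $s\in J$. The polytope $K_J(\varpi_s^\vee)$ contains the segment from $\varpi_s^\vee$ to $s\varpi_s^\vee=\varpi_s^\vee-\alpha_s^\vee$. By monotonicity the coefficient of $\lambda^J=\prod_{s\in J}\lambda_s$ in $V_J$ is at least $c_J>0$. If $\lambda^J$ occurs in $V_{J'}$, then $J\subset J'$ and $|J|=|J'|$, so $J'=J$. Thus the $V_J$ are linearly independent as polynomials, and a polynomial that vanishes on $\mathbb Z_{\ge0}^n$ is zero.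
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:refined}(b),(c)]
For Euclidean volumes and $\sigma=1$, summing \eqref{eq:count} over $w$ and using Proposition~\ref{prop:factor} gives the formula of Theorem~\ref{thm:main} with $\mu_J=\sum_w\mu_J^w$. The left side does not depend on $\sigma$, and another normalization of the volumes rescales each $\mu_J$ and $\mu_J^w$. By Lemma~\ref{lem:independent} the $\mu_J$ and the $\mu_J^w$ are unique. This proves Theorem~\ref{thm:main} and Theorem~\ref{thm:refined}(b).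

For (c), set $\lambda=0$. Then $v_{a,0}=a$ and $V_J(0)=0$ for $J\ne\emptyset$, so $\mu_\emptyset=|I(b^{-1}w_0a)|$. By (F3) and $E_w=\sum_\rho h_{B_w}(\varphi_\rho)D_\rho$,
\[
\beta_w=[V(\{0\})]+\sum_\rho\big(\tfrac12+h_{B_w}(\varphi_\rho)\big)[V(\rho)]+(\text{terms of higher degree}),
\]
and by (F2) the remaining terms are combinations of $[V(\tau)]$ with $\dim\tau\ge2$, of types $J$ with $|J|\le n-2$. By uniqueness we may compute the $\mu_J^w$ from this expression. The only cone of type $S_{\mathrm f}$ is $\{0\}$, so $\mu_{S_{\mathrm f}}^w=1/c_{S_{\mathrm f}}$ and $\mu_{S_{\mathrm f}}=|W_{\mathrm f}|/c_{S_{\mathrm f}}$. The cones of type $S_{\mathrm f}\setminus\{s\}$ are the rays $-\mathbb R_{\ge0}\varphi$ with $\varphi\in W_{\mathrm f}\varpi_s$, so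
\[
c_{S_{\mathrm f}\setminus\{s\}}\,\mu^w_{S_{\mathrm f}\setminus\{s\}}=\sum_{\varphi\in W_{\mathrm f}\varpi_s}\Big(\tfrac12+\max_{\nu\in\Gamma(b^{-1})}\langle\nu,\varphi\rangle+\max_{\kappa\in\Gamma(a^{-1})}\langle-\kappa,w^{-1}\varphi\rangle\Big).
\]
As $w^{-1}$ permutes the orbit, $w^{-1}\varphi$ may be replaced by $\varphi$ in the sum of the last terms. The result does not depend on $w$, and summing over $w$ gives the stated formula. Both maxima are nonnegative because $0\in\Gamma(z)$ for every $z$, so the coefficient is positive.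
\end{proof}

\section{Arbitrary lower intervals}\label{sec:polytopal}

For general $z\in W$ there is no factorization as in Proposition~\ref{prop:factor}, and the set $\{y:t_yw\le z\}$ may be empty, as for $z=1$ and $w\ne1$. So the bounds $m_{u,w}$ cannot be taken from the set itself. Instead we translate $I(z)$ into the chamber $uC^+$, bound it by its greatest element, and move that element to $C^+$, where Proposition~\ref{prop:factor} applies.

\begin{proof}[Proof of Theorem~\ref{thm:polytopal}]
\emph{Construction of $m_{u,w}$.} For each $u\in W_{\mathrm f}$ choose $\zeta_u\in Q^\vee\cap uC^+$ with $t_{\zeta_u}xA_+\subset uC^+$ for all $x\le z$; any $\zeta_u$ deep in $uC^+$ will do, since $I(z)$ is finite. Let $t_{\zeta_u}x_u$, $x_u\le z$, be the greatest element of $t_{\zeta_u}I(z)$ (Lemma~\ref{lem:greatest}), and put $g_u=u^{-1}t_{\zeta_u}x_u\in W^+$. Proposition~\ref{prop:factor} with $a=g_u$ and $b=1$, where $\Gamma(1)=\{0\}$, gives for dominant $\lambda\in Q^\vee$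
\begin{equation}\label{eq:gu}
\{y:t_yw'\le w_0t_\lambda g_u\}=P_\lambda-w'\Gamma(g_u^{-1})\qquad(w'\in W_{\mathrm f}).
\end{equation}
For $w\in W_{\mathrm f}$ let $\kappa_{u,w}\in\Gamma(g_u^{-1})$ be such that $-u^{-1}w\kappa_{u,w}$ is the $\preceq_1$-greatest element of $-u^{-1}w\Gamma(g_u^{-1})$ (Lemma~\ref{lem:gamma}). Put $m_{u,w}=-\zeta_u-w\kappa_{u,w}\in Q^\vee$.

\emph{The inclusion $\subset$.} Let $t_yw\le z$ and $u\in W_{\mathrm f}$. The element $h=u^{-1}t_{\zeta_u}t_yw=t_{u^{-1}(\zeta_u+y)}\,u^{-1}w$ is dominant by the choice of $\zeta_u$, and $uh=t_{\zeta_u}t_yw\le t_{\zeta_u}x_u=ug_u$. Lemmas~\ref{lem:length}(a) and~\ref{lem:cancel}(a) give $h\le g_u$, and $g_u\le w_0g_u$ by Lemma~\ref{lem:length}(a) and (B3). Apply \eqref{eq:gu} with $\lambda=0$, $P_0=\{0\}$ and $w'=u^{-1}w$: the point $u^{-1}(\zeta_u+y)$ lies in $-u^{-1}w\Gamma(g_u^{-1})$. Hence $-u^{-1}w\kappa_{u,w}-u^{-1}(\zeta_u+y)\in R_+$. Applying $u$ gives $m_{u,w}-y\in uR_+$.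

\emph{The inclusion $\supset$.} Let $y\in Q^\vee$ satisfy all the inequalities. Put $x=t_yw$, choose $u$ with $xA_+\subset uC^+$, and write $m=m_{u,w}$, $\kappa=\kappa_{u,w}$. As $m-y\in uR_+\cap Q^\vee=uQ_+$, Lemma~\ref{lem:generic}(a) gives $x\le_ut_mw$. The element $t_mw$ need not lie below $z$, so we compare after a further translation. Let $\lambda\in Q^\vee$ be deep in $C^+$ and $\zeta=\zeta_u+u\lambda$, which is then deep in $uC^+$. Lemma~\ref{lem:generic}(b) gives $t_\zeta x\le t_{\zeta+m}w$. Since $\zeta+m=u\lambda-w\kappa$, we have $t_{\zeta+m}w=uh'$ with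
\[
h'=t_{\lambda-u^{-1}w\kappa}\,u^{-1}w .
\]
As $\lambda\in P_\lambda$ and $\kappa\in\Gamma(g_u^{-1})$, \eqref{eq:gu} with $w'=u^{-1}w$ gives $h'\le w_0t_\lambda g_u$. The alcove $h'A_+$ is the translate by $\lambda$ of a fixed alcove, so $h'$ is dominant for $\lambda$ deep in $C^+$, and $t_\lambda g_u$ is dominant. Lemma~\ref{lem:cancel}(c) gives $h'\le t_\lambda g_u$, and Lemmas~\ref{lem:length}(a) and~\ref{lem:cancel}(b) give
\[
uh'\le ut_\lambda g_u=t_{u\lambda}t_{\zeta_u}x_u=t_\zeta x_u .
\]
Altogether $t_\zeta x\le t_\zeta x_u$. Since $xA_+\subset uC^+$ and $\zeta\in uC^+$, Lemmas~\ref{lem:length}(b) and~\ref{lem:cancel}(a) give $x\le x_u\le z$.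
\end{proof}

\begin{example}
In type $A_1$ take $z=1$, $W_{\mathrm f}=\{1,s\}$, $\zeta_1=0$ and $\zeta_s=-\alpha^\vee$. Then $g_1=1$ and $m_{1,1}=m_{1,s}=0$. Further $g_s=st_{-\alpha^\vee}=s_0$ with $\Gamma(s_0)=\{0,\alpha^\vee\}$, so $\kappa_{s,1}=\alpha^\vee$, $\kappa_{s,s}=0$, and $m_{s,1}=0$, $m_{s,s}=\alpha^\vee$. Writing $y=j\alpha^\vee$, the conditions are $j\le0$ and $j\ge0$ for $w=1$, and $j\le0$ and $j\ge1$ for $w=s$. This recovers $I(1)=\{1\}$.
\end{example}

\begin{thebibliography}{9}

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.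

\bibitem{CFLP}
Federico Castillo, Damian de la Fuente, Nicolas Libedinsky, David Plaza, \emph{Paper BOAT}, arXiv:2504.04489 (2025).

\bibitem{Ful}
Fulton, \emph{Introduction to Toric Varieties}.

\bibitem{Hum}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
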